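
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Thinning invariant partition structures:\\ uniqueness, a counterexample, and a classification}


\begin{abstract}
Thin a random mass partition by keeping each block independently with probability $p$, thinning the dust proportionally, and renormalizing. Which laws are invariant for every $p\in(0,1]$? Starr, Vermesi and Wei proposed a family $\mathcal N_Q$ of Poisson--Kingman mixtures, indexed by shift-invariant laws $Q$ of pairs (locally finite measure of density one, exponent $m\in(0,1)$), and conjectured that (i) $Q$ is determined by $\mathcal N_Q$ and (ii) the $\mathcal N_Q$ are exactly the thinning invariant laws. We prove (i), without using shift invariance. We disprove (ii): all $\mathcal N_Q$ are thinning invariant, but a Poisson--Kingman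 mixture built on a random walk is thinning invariant and is no $\mathcal N_Q$. We then classify all thinning invariant laws by the invariant measures of an explicit flow, determine the exact range of their exponents, and give a criterion for membership in the family $\mathcal N_Q$.
\end{abstract}

\section{Introduction}

\subsection{Partition structures and thinning}

For a Polish space $X$ let $\mathcal M(X)$ be the set of Borel probability measures on $X$, and for a locally compact $S$ let $\mathcal M_+(S)$ be the set of locally finite Borel measures on $S$ with the vague topology (convergence of integrals of continuous compactly supported functions). Let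
\[
\Delta_\infty=\Big\{x=(x_1,x_2,\dots):\ x_1\ge x_2\ge\dots\ge0,\ \sum_n x_n\le1\Big\},
\]
which is compact and metrizable in the product topology. We read $x\in\Delta_\infty$ as a partition of a unit mass into blocks of sizes $x_n$ and \emph{dust} of total mass $d(x)=1-\sum_nx_n$. An element of $\mathcal M(\Delta_\infty)$ is called a (random) partition structure.

Let $p\in(0,1]$ and let $B_1,B_2,\dots$ be i.i.d.\ Bernoulli($p$). Put $D=p\,d(x)+\sum_nB_nx_n$. If $D>0$, let $\Theta_p(x)$ be the decreasing rearrangement of $(B_nx_n/D)_{n\ge1}$: every block survives with probability $p$, the dust is thinned proportionally, and what is left is renormalized. For $\mu\in\mathcal M(\Delta_\infty)$ we write $\Theta_p(\mu)$ for the law of $\Theta_p(x)$ when $x\sim\mu$ is independent of the $B_n$. We call $\mu$ \emph{thinning invariant} if, for every $p\in(0,1]$, we have $D>0$ almost surely when $x\sim\mu$, and $\Theta_p(\mu)=\mu$. Thus a thinning invariant partition looks, in law, the same as a renormalized random subsample of its own blocks.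

The condition $D>0$ is already restrictive. If $d(x)=0$ and exactly $n<\infty$ blocks are positive, then $D=0$ with probability $(1-p)^n$. So a thinning invariant partition a.s.\ has dust or infinitely many blocks.

\subsection{Poisson--Kingman structures}\label{ss:pk}

Let $\Lambda\in\mathcal M_+((0,\infty))$ and $v\ge0$. Let $\Xi=\sum_n\delta_{\xi_n}$ be a Poisson process on $(0,\infty)$ with intensity $\Lambda$, ranked as $\xi_1\ge\xi_2\ge\dots$ and padded by zeros if there are only finitely many points. Put $Z=v+\sum_n\xi_n$. When $0<Z<\infty$ a.s.\ we define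
\[
\nu_{(\Lambda,v)}=\mathscr L\big((\xi_n/Z)_{n\ge1}\big)\in\mathcal M(\Delta_\infty).
\]
For instance $\nu_{(0,1)}$ is the point mass at the pure-dust element $0=(0,0,\dots)$.

Two facts make these structures natural here. Since the points of a thinned Poisson process form a Poisson process of intensity $p\Lambda$, thinning turns $\nu_{(\Lambda,v)}$ into $\nu_{(p\Lambda,pv)}$ (Lemma~\ref{lem:thin}). And since we normalize by $Z$, a dilation of all sizes is invisible: with
\[
\mathsf D_c(\Lambda,v)=\big(\mathsf D_c\Lambda,cv\big),\qquad \mathsf D_c\Lambda=\Lambda\circ(x\mapsto cx)^{-1},\qquad c>0,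
\]
we have $\nu_{\mathsf D_c(\Lambda,v)}=\nu_{(\Lambda,v)}$. Hence $\nu_{(\Lambda,v)}$ is thinning invariant as soon as $(p\Lambda,pv)$ is a dilation of $(\Lambda,v)$ for every $p$. This holds for pure dust, and for $\Lambda(dx)=mx^{-m-1}dx$ with $m\in(0,1)$, because then $p\Lambda=\mathsf D_{p^{1/m}}\Lambda$. In the latter case $\nu_{(\Lambda,0)}$ is the Poisson--Dirichlet law $\mathrm{PD}(m,0)$.

In the logarithmic variable $y=-\log x$ the measure $mx^{-m-1}dx$ becomes $me^{my}dy$. This suggests replacing $dy$ by a more general measure. For $\rho\in\mathcal M_+(\mathbb R)$ and $m>0$ let $\Lambda_{\rho,m}$ be the image of $me^{my}\rho(dy)$ under $y\mapsto e^{-y}$, i.e.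
\begin{equation}\label{eq:Lrm}
\int g\,d\Lambda_{\rho,m}=\int_{\mathbb R}g(e^{-y})\,me^{my}\,\rho(dy).
\end{equation}
Let $\Sigma_x\rho$ be the translate $(\Sigma_x\rho)(A)=\rho(A-x)$. Up to dilation, multiplying $\Lambda_{\rho,m}$ by $p$ amounts to translating $\rho$ by $(\log p)/m$ (Lemma~\ref{lem:shift}). So if $\rho$ is random with a shift-invariant law, the mixture of the $\nu_{(\Lambda_{\rho,m},0)}$ is thinning invariant.

\subsection{The conjecture}

Let $\mathcal M_{+,1}(\mathbb R)$ be the set of $\rho\in\mathcal M_+(\mathbb R)$ such that, for every Borel $A\subseteq\mathbb R$ with Lebesgue measure $|A|$,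
\begin{equation}\label{eq:M1}
\lim_{t\to\infty}\frac1t\int_0^t\rho(A-x)\,dx=\lim_{t\to\infty}\frac1t\int_{-t}^0\rho(A-x)\,dx=|A| .
\end{equation}
These are measures of density one towards both ends of the line. Let $\mathscr K$ be the disjoint union of $\mathcal M_{+,1}(\mathbb R)\times(0,1)$ and a single point $\{1\}$, which will stand for pure dust. Let $\mathcal M_{\rm st}(\mathscr K)$ be the set of Borel probability measures $Q$ on $\mathscr K$ with
\[
Q\big(\{(\rho,m):(\Sigma_x\rho,m)\in A\}\big)=Q(A)\qquad\text{for all }x\in\mathbb R\text{ and Borel }A\subseteq\mathcal M_{+,1}(\mathbb R)\times(0,1).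
\]
For a Borel probability measure $Q$ on $\mathscr K$ put
\begin{equation}\label{eq:NQ}
\mathcal N_Q=Q(\{1\})\,\nu_{(0,1)}+\int_{\mathcal M_{+,1}(\mathbb R)\times(0,1)}\nu_{(\Lambda_{\rho,m},0)}\,dQ(\rho,m)\in\mathcal M(\Delta_\infty).
\end{equation}

\begin{conjecture}[Starr, Vermesi and Wei \cite{SVW}]\label{conj}
\emph{(i)} If $Q,Q'\in\mathcal M_{\rm st}(\mathscr K)$ and $\mathcal N_Q=\mathcal N_{Q'}$, then $Q=Q'$. \emph{(ii)} The set of thinning invariant $\mu\in\mathcal M(\Delta_\infty)$ is precisely $\{\mathcal N_Q:Q\in\mathcal M_{\rm st}(\mathscr K)\}$.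
\end{conjecture}

One may read \eqref{eq:M1} literally, or only for bounded Borel $A$. By Lemma~\ref{lem:class} the two readings give different classes: the bounded reading says exactly that $\rho$ has density one in both directions, and the literal reading adds that $\rho([a,a+1])$ is bounded in $a$. Unless a reading is specified, $\mathcal M_{+,1}(\mathbb R)$ may be either class; our arguments then use only the two densities and shift invariance.

\subsection{Results}

\begin{theorem}\label{thm:A}
If $Q,Q'$ are any Borel probability measures on $\mathscr K$ with $\mathcal N_Q=\mathcal N_{Q'}$, then $Q=Q'$. In particular, part \emph{(i)} of Conjecture~\ref{conj} is true.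
\end{theorem}

\begin{theorem}\label{thm:B}
\emph{(a)} For every $Q\in\mathcal M_{\rm st}(\mathscr K)$ the structure $\mathcal N_Q$ is thinning invariant.

\emph{(b)} Let $(\eta_k)_{k\in\mathbb Z}$ be i.i.d.\ with $P(\eta_k=1)=P(\eta_k=3)=\frac12$, let $Y_0=0$ and $Y_k-Y_{k-1}=\eta_k$ for $k\in\mathbb Z$, and let $U$ be uniform on $[0,1)$ and independent of $(\eta_k)$. Put
\[
\Lambda=2^U\sum_{k\in\mathbb Z}2^k\delta_{e^{-Y_k}},\qquad\mu=E\,\nu_{(\Lambda,0)} .
\]
Then $\mu$ is thinning invariant, and $\mu\ne\mathcal N_Q$ for every $Q\in\mathcal M_{\rm st}(\mathscr K)$. In particular, part \emph{(ii)} of Conjecture~\ref{conj} is false.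
\end{theorem}

Here $E\,\nu_{(\Lambda,0)}$ is the mixture $A\mapsto E[\nu_{(\Lambda,0)}(A)]$.

The second half of the paper says what replaces (ii). Theorem~\ref{thm:C} shows that thinning invariant structures correspond bijectively to the laws of random dilation classes $[\Lambda,v]$ that are invariant under $[\Lambda,v]\mapsto[p\Lambda,pv]$. Theorem~\ref{thm:D} shows that, apart from pure dust, each of them has a (possibly random) exponent in $[0,1)$, and that all values occur, including $0$. Theorem~\ref{thm:E} characterizes the structures $\mathcal N_Q$ among all thinning invariant ones by the existence of a single limit, to which the literal reading of \eqref{eq:M1} adds one bound.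

\subsection{The idea on a ladder}\label{ss:idea}

The counterexample is visible in a case that can be worked by hand. Fix $c>\log2$ and put $\Lambda_0=\sum_{k\in\mathbb Z}2^k\delta_{e^{-ck}}$, a ladder with mass $2^k$ on the rung $e^{-ck}$. The sums $\sum_{k\ge0}2^ke^{-ck}$ and $\sum_{k<0}2^k$ are finite, which makes $Z$ finite, and the total mass is infinite, which makes $Z$ positive. Thin with $p=\frac12$:
\[
\tfrac12\Lambda_0=\sum_k2^{k-1}\delta_{e^{-ck}}=\sum_k2^k\delta_{e^{-c(k+1)}}=\mathsf D_{e^{-c}}\Lambda_0 .
\]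
So $\nu_{(\Lambda_0,0)}$ is invariant under $\frac12$-thinning: halving the intensities moves the ladder by one rung, and a dilation moves it back. Other values of $p$ are accommodated by a factor $2^U$ with $U$ uniform on $[0,1)$, since $U+\log_2p$ is again uniform modulo $1$ and whole powers of $2$ are absorbed by the rungs. The mixture $E\,\nu_{(2^U\Lambda_0,0)}$ is one of the $\mathcal N_Q$: take $m=(\log2)/c$ and $\rho=c\sum_k\delta_{c(k+V)}$ with $V$ uniform on $[0,1)$; then $\Lambda_{\rho,m}$ is a dilation of $(\log2)\,2^V\Lambda_0$, and modulo powers of $2$ the factor $(\log2)2^V$ has the same law as $2^U$.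

But the computation did not need equal spacing. It needed only that the ladder seen from rung $j$ look like the ladder seen from rung $0$, and \emph{in law} is enough. So we may place the rungs at $e^{-Y_k}$ for a two-sided random walk $Y$. That is the structure in Theorem~\ref{thm:B}(b).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.42cm,y=0.42cm]
\fill[gray!25] (-8,0) rectangle (10,1);
\draw[->] (-8,0)--(10.6,0) node[anchor=north east] {\small $-\log(\mathrm{size})$};
\draw[->] (0,-4.6)--(0,6.4) node[right] {\small $\log_2(\mathrm{mass})$};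
\foreach \x/\y in {-7/-2.6,-4/-1.6,-3/-0.6,0/0.4,1/1.4,4/2.4,5/3.4,6/4.4,9/5.4}
  \fill (\x,\y) circle (2.2pt);
\foreach \x/\y in {-7/-4.1,-4/-3.1,-3/-2.1,0/-1.1,1/-0.1,4/0.9,5/1.9,6/2.9,9/3.9}
  \draw[fill=white] (\x,\y) circle (2.2pt);
\draw[->,dashed] (3.6,0.9)--(0.2,0.9);
\end{tikzpicture}
\caption{A random ladder with gaps $1$ and $3$. Filled dots: the rungs $(Y_k,U+k)$, here with $U=0.4$; the rung in the gray strip $[0,1)$ sits at horizontal coordinate $0$. Hollow dots: the same ladder after thinning with $p=2^{-3/2}$, which lowers every dot by $3/2$. A horizontal translation (a dilation of sizes) brings the rung now in the strip back to coordinate $0$ (dashed arrow). The translated picture has the same law as the original.}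
\label{fig:ladder}
\end{figure}

Figure~\ref{fig:ladder} shows the mechanism. In a plot of $\log(\text{mass})$ against $-\log(\text{size})$, thinning translates \emph{vertically}, and horizontal translations are invisible. Thinning invariance is therefore invariance of the plot, modulo horizontal translations, under vertical ones. The pairs $(\rho,m)$ of the conjecture are invariant in the \emph{horizontal} direction once a line of slope $m$ has been subtracted. In the random walk ladder the horizontal coordinate of rung $n$ is $2n$ plus a fluctuation of order $\sqrt n$, and these fluctuations cannot be compensated by any line. To turn this into a proof we need a quantity that is readable from the partition $x$ itself and that behaves differently for $\mathcal N_Q$; it is the limit $L(x)$ of Section~\ref{sec:A}, which also proves Theorem~\ref{thm:A}.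

\section{Preliminaries}\label{sec:prelim}

\subsection{The two readings of the density condition}

\begin{lemma}\label{lem:class}
Let $\rho\in\mathcal M_+(\mathbb R)$.

\emph{(a)} Condition \eqref{eq:M1} holds for all bounded Borel $A$ if and only if
\begin{equation}\label{eq:dens}
\frac{\rho([0,t])}t\to1\quad\text{and}\quad\frac{\rho([-t,0])}t\to1\qquad(t\to\infty).
\end{equation}

\emph{(b)} Condition \eqref{eq:M1} holds for all Borel $A$ if and only if \eqref{eq:dens} holds and $\sup_{a\in\mathbb R}\rho([a,a+1])<\infty$.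
\end{lemma}

\begin{proof}
By Fubini,
\[
\int_0^t\rho(A-x)\,dx=\int|A\cap[y,y+t]|\,\rho(dy)=\int_A\rho([z-t,z])\,dz ,
\]
and in the same way $\int_{-t}^0\rho(A-x)\,dx=\int_A\rho([z,z+t])\,dz$. We treat the first average; the second follows by reflecting the line.

(a) If $A\subseteq[-K,K]$ and $t\ge2K$, then $[-t+K,-K]\subseteq[z-t,z]\subseteq[-t-K,K]$ for $z\in A$, so the integral lies between $|A|\rho([-t+K,-K])$ and $|A|\rho([-t-K,K])$. Hence $\rho([-t,0])/t\to1$ gives the first limit in \eqref{eq:M1}. Conversely, for $A=[0,1]$ the integral lies between $\rho([1-t,0])$ and $\rho([-t,1])$. If, divided by $t$, it tends to $1$, then $\limsup\rho([1-t,0])/t\le1\le\liminf\rho([-t,1])/t$, and so $\rho([-t,0])/t\to1$.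

(b) Suppose \eqref{eq:dens} holds and $C=\sup_a\rho([a,a+1])<\infty$. Then $\rho([z-t,z])\le C(t+1)$ for all $z$. If $|A|<\infty$, the part $A\setminus[-K,K]$ contributes at most $C\frac{t+1}t|A\setminus[-K,K]|$ to the average, which tends to $0$ as $K\to\infty$ uniformly in $t\ge1$, and (a) applies to $A\cap[-K,K]$. If $|A|=\infty$, (a) shows that the liminf of the averages is at least $|A\cap[-K,K]|$ for every $K$, so they tend to $\infty$.

Conversely, \eqref{eq:dens} is necessary by (a). If $\sup_a\rho([a,a+1])=\infty$, choose $a_k$ with $\rho([a_k-1,a_k])>4^k$ and let $A=\bigcup_{k\ge1}[a_k,a_k+2^{-k}]$. Then $|A|\le1$. For $t\ge2$ and $z\in[a_k,a_k+2^{-k}]$ we have $[z-t,z]\supseteq[a_k-1,a_k]$, so $\int_A\rho([z-t,z])\,dz\ge2^{-k}4^k$ for every $k$. The integral is infinite for every $t\ge2$, and \eqref{eq:M1} fails.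
\end{proof}

Both classes are shift invariant Borel subsets of $\mathcal M_+(\mathbb R)$: by monotonicity $t$ may be restricted to $\mathbb N$ in \eqref{eq:dens}, and the supremum in (b) is finite if and only if $\sup_{k\in\mathbb Z}\rho([k,k+1])<\infty$.

\subsection{Poisson processes, admissible pairs, measurability}

Let $\Xi$ be a Poisson process with intensity $\Lambda$ and write $\Xi(f)=\int f\,d\Xi$. We use the following standard facts, for measurable $f\ge0$.
\begin{itemize}
\item $E e^{-\Xi(f)}=\exp\big(-\int(1-e^{-f})\,d\Lambda\big)$; $E\,\Xi(f)=\Lambda(f)$; if $\Lambda(f)$ and $\Lambda(f^2)$ are finite, then $\mathrm{Var}\,\Xi(f)=\Lambda(f^2)$. Restrictions of $\Xi$ to disjoint sets are independent.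
\item (Campbell) $\Xi(f)<\infty$ a.s.\ if and only if $\int\min(1,f)\,d\Lambda<\infty$.
\item (Marking) If every point is kept independently with probability $p$, the kept points form a Poisson process with intensity $p\Lambda$.
\item The law of a random locally finite measure $\zeta$ is determined by its Laplace functional $f\mapsto E e^{-\zeta(f)}$, $f\in C_c^+$ (continuous, nonnegative, compactly supported).
\end{itemize}

Call $(\Lambda,v)$ \emph{admissible} if
\[
\int\min(1,x)\,\Lambda(dx)<\infty\quad\text{and}\quad\big(v>0\ \text{or}\ \Lambda((0,\infty))=\infty\big).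
\]
This is equivalent to $0<Z<\infty$ a.s.: the first condition is Campbell's criterion for $\sum_n\xi_n<\infty$, and $P(\Xi=0)=e^{-\Lambda((0,\infty))}$.

The law of $\Xi$ depends measurably on $\Lambda$, because $E e^{-\Xi(f)}$ is measurable in $\Lambda$ for each $f\in C_c^+$, and $(\xi_n/Z)_n$ is a Borel function of $(\Xi,v)$ on $\{\Xi([1,\infty))<\infty,\,0<Z<\infty\}$. Hence $(\Lambda,v)\mapsto\nu_{(\Lambda,v)}$ is measurable on admissible pairs. Also $\Theta_p(x)$ is a Borel function of $(x,B_1,B_2,\dots)$ on $\{D>0\}$, so thinning is a probability kernel and commutes with mixtures.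

\begin{lemma}\label{lem:thin}
If $(\Lambda,v)$ is admissible and $x\sim\nu_{(\Lambda,v)}$, then $D>0$ a.s.\ and $\Theta_p(\nu_{(\Lambda,v)})=\nu_{(p\Lambda,pv)}$.
\end{lemma}

\begin{proof}
Let $x=\xi/Z$. Then $d(x)=v/Z$ and $D=(pv+\sum_nB_n\xi_n)/Z$, so $\Theta_p(x)$ is the ranking of $B_n\xi_n/(pv+\sum_iB_i\xi_i)$. By the marking theorem $\sum_nB_n\delta_{\xi_n}$ (restricted to $(0,\infty)$) is Poisson with intensity $p\Lambda$, and $(p\Lambda,pv)$ is admissible, so the denominator is a.s.\ positive.
\end{proof}

\begin{lemma}\label{lem:shift}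
If $\rho$ satisfies \eqref{eq:dens} and $m\in(0,1)$, then $(\Lambda_{\rho,m},0)$ is admissible. For all $\rho\in\mathcal M_+(\mathbb R)$, $m>0$ and $x\in\mathbb R$,
\begin{equation}\label{eq:shift}
\Lambda_{\Sigma_x\rho,m}=e^{mx}\,\mathsf D_{e^{-x}}\Lambda_{\rho,m}.
\end{equation}
Consequently $\nu_{(p\Lambda_{\rho,m},0)}=\nu_{(\Lambda_{\Sigma_x\rho,m},0)}$ with $x=(\log p)/m$, whenever these are defined.
\end{lemma}

\begin{proof}
By \eqref{eq:Lrm},
\[
\int\min(1,z)\,\Lambda_{\rho,m}(dz)=\int_{[0,\infty)}me^{-(1-m)y}\rho(dy)+\int_{(-\infty,0)}me^{my}\rho(dy),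
\]
which is finite because $\rho$ grows linearly and $0<m<1$ (for $m=1$ the first integral would be $\rho([0,\infty))=\infty$). The total mass is at least $\int_{[0,\infty)}me^{my}\rho(dy)\ge m\rho([0,\infty))=\infty$. For \eqref{eq:shift},
\[
\int g\,d\Lambda_{\Sigma_x\rho,m}=\int g(e^{-x-y})\,me^{m(x+y)}\rho(dy)=e^{mx}\int g(e^{-x}z)\,\Lambda_{\rho,m}(dz).
\]
The last claim follows since $\nu$ does not see dilations.
\end{proof}

By Lemma~\ref{lem:shift}, thinning translates $\rho$ by an amount $(\log p)/m$ that depends on $m$, while $\mathcal M_{\rm st}(\mathscr K)$ is defined by translations not depending on $m$. The next lemma reconciles the two.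

\begin{lemma}\label{lem:speed}
For a finite Borel measure $Q^0$ on $\mathcal M_+(\mathbb R)\times(0,1)$ the following are equivalent:
\emph{(a)} $Q^0$ is invariant under $(\rho,m)\mapsto(\Sigma_u\rho,m)$ for all $u\in\mathbb R$;
\emph{(b)} $Q^0$ is invariant under $(\rho,m)\mapsto(\Sigma_{u/m}\rho,m)$ for all $u\in\mathbb R$.
\end{lemma}

\begin{proof}
Since $\mathcal M_+(\mathbb R)$ is Polish, we can disintegrate $Q^0(d\rho,dm)=Q_m(d\rho)\,q(dm)$ with probability kernels $Q_m$. We show that each of (a) and (b) is equivalent to: for $q$-a.e.\ $m$, $Q_m$ is invariant under all $\Sigma_x$, $x\in\mathbb R$. Clearly this condition implies (a) and (b).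

For the converse write $x_u(m)=u$ in case (a) and $x_u(m)=u/m$ in case (b). Let $\mathcal F$ be a countable class of bounded continuous functions that determines measures on $\mathcal M_+(\mathbb R)$. The maps in question do not change $m$. So for $u\in\mathbb Q$, $F\in\mathcal F$ and Borel $E\subseteq(0,1)$,
\[
\int_EQ_m(F\circ\Sigma_{x_u(m)})\,q(dm)=\int_EQ_m(F)\,q(dm).
\]
As $E$ is arbitrary, for $q$-a.e.\ $m$ we have $Q_m(F\circ\Sigma_{x_u(m)})=Q_m(F)$ for all $F\in\mathcal F$ and $u\in\mathbb Q$ at once. So $Q_m$ is invariant under $\Sigma_x$ for a dense set of $x$, and by continuity of $x\mapsto\Sigma_x\rho$ and bounded convergence for all $x$.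
\end{proof}

\section{Exponent and scale can be read from one sample}\label{sec:A}

Let $x=\xi/Z$ be a sample of $\nu_{(\Lambda_{\rho,m},0)}$. Three things stand between the law of $x$ and that of $(\rho,m)$: the unknown exponent $m$, the unknown scale $Z$, and the Poisson sampling. Exponent and scale are recovered from the small blocks of a single sample by a law of large numbers; the Poisson sampling is then undone, at the level of laws, by Laplace functionals.

\subsection{Critical exponent and level}

Let $\chi$ be a measure on $(0,\infty)$ with $\int\min(1,z)\,\chi(dz)<\infty$. Define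
\[
\alpha(\chi)=\inf\Big\{\theta>0:\int_{(0,1]}z^\theta\chi(dz)<\infty\Big\}\in[0,1],\qquad
L(\chi)=\lim_{t\to\infty}\frac1t\int_{[e^{-t},1]}z^{\alpha(\chi)}\chi(dz),
\]
the latter if the limit exists in $[0,\infty]$. For $x\in\Delta_\infty$ put $\chi_x=\sum_{n:x_n>0}\delta_{x_n}$, $\alpha(x)=\alpha(\chi_x)$ and $L(x)=L(\chi_x)$; thus $L(x)=\lim_{t\to\infty}t^{-1}\sum_{x_n\ge e^{-t}}x_n^{\alpha(x)}$. Both functions are Borel: $\int_{(0,1]}z^\theta d\chi$ is nonincreasing in $\theta$, so rational $\theta$ suffice in $\alpha$, and the integral in $L$ is nondecreasing in $t$, so the limit may be taken along $t\in\mathbb N$.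

\begin{lemma}\label{lem:alphaL}
\emph{(a)} If for some $m>0$ the limit $\lim_{t\to\infty}t^{-1}\int_{[e^{-t},1]}z^m\chi(dz)$ exists in $(0,\infty)$, then $\alpha(\chi)=m$, and the limit is $L(\chi)$.

\emph{(b)} For $c>0$ we have $\alpha(\mathsf D_c\chi)=\alpha(\chi)$. If $L(\chi)$ exists, then so does $L(\mathsf D_c\chi)$, and $L(\mathsf D_c\chi)=c^{\alpha(\chi)}L(\chi)$.
\end{lemma}

\begin{proof}
(a) Since the limit is positive, $\int_{(0,1]}z^m d\chi=\infty$, and so $\int_{(0,1]}z^\theta d\chi=\infty$ for all $0<\theta\le m$. For $\theta>m$ and $k\ge0$,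
\[
\int_{[e^{-k-1},e^{-k}]}z^\theta d\chi\le e^{-(\theta-m)k}\int_{[e^{-k-1},1]}z^m d\chi=e^{-(\theta-m)k}\,O(k+1),
\]
which is summable. Hence $\alpha(\chi)=m$.

(b) For every $\theta>0$, $\int_{(0,1]}z^\theta d\mathsf D_c\chi=c^\theta\int_{(0,1/c]}z^\theta d\chi$ differs from $c^\theta\int_{(0,1]}z^\theta d\chi$ by a finite amount, which gives the first claim. Similarly, with $\alpha=\alpha(\chi)$, $\int_{[e^{-t},1]}z^\alpha d\mathsf D_c\chi=c^\alpha\int_{[e^{-t}/c,1/c]}z^\alpha d\chi$ differs from $c^\alpha\int_{[e^{-(t+\log c)},1]}z^\alpha d\chi$ by a finite quantity that does not depend on $t$ for large $t$. Divide by $t$.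
\end{proof}

\begin{proposition}\label{prop:read}
Let $\rho$ satisfy \eqref{eq:dens}, let $m\in(0,1)$, let $\Xi$ be Poisson with intensity $\Lambda_{\rho,m}$, and let $x=\xi/Z$. Then $\alpha(\Lambda_{\rho,m})=L(\Lambda_{\rho,m})=m$, and almost surely
\[
\alpha(x)=m,\qquad L(x)=mZ^{-m},\qquad\text{so that}\qquad Z=\big(\alpha(x)/L(x)\big)^{1/\alpha(x)} .
\]
\end{proposition}

\begin{proof}
By \eqref{eq:Lrm}, $\int_{[e^{-t},1]}z^m d\Lambda_{\rho,m}=m\rho([0,t])\sim mt$, and Lemma~\ref{lem:alphaL}(a) gives the first claim. Let $W(t)=\sum_{e^{-t}\le\xi_n\le1}\xi_n^m$. Then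
\[
EW(t)=m\rho([0,t]),\qquad\mathrm{Var}\,W(t)=\int_{[e^{-t},1]}z^{2m}d\Lambda_{\rho,m}\le\int_{[0,\infty)}me^{-my}\rho(dy)<\infty .
\]
The restrictions of $\Xi$ to disjoint sets are independent, so $W(k)-EW(k)$, $k\in\mathbb N$, is an $L^2$-bounded martingale. It converges a.s., so $W(k)/k\to m$, and by monotonicity $W(t)/t\to m$ a.s. By Lemma~\ref{lem:alphaL}(a), $\alpha(\Xi)=L(\Xi)=m$ a.s. Since $\chi_x=\mathsf D_{1/Z}\Xi$, Lemma~\ref{lem:alphaL}(b) gives $\alpha(x)=m$ and $L(x)=mZ^{-m}$.
\end{proof}

\begin{corollary}\label{cor:star}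
For every Borel probability measure $Q$ on $\mathscr K$ and $\mathcal N_Q$-a.e.\ $x$: either $x=0$, or $\alpha(x)\in(0,1)$ and $L(x)$ exists in $(0,\infty)$. Moreover $\mathcal N_Q(\{0\})=Q(\{1\})$.
\end{corollary}

\begin{proof}
A sample of $\nu_{(0,1)}$ is $0$, and to a sample of $\nu_{(\Lambda_{\rho,m},0)}$ Proposition~\ref{prop:read} applies; such a sample is a.s.\ nonzero.
\end{proof}

\subsection{Proof of Theorem \ref{thm:A}}

Let $Q$ be a Borel probability measure on $\mathscr K$ and let $Q^0$ be its restriction to $\mathcal M_{+,1}(\mathbb R)\times(0,1)$. By Corollary~\ref{cor:star}, $\mathcal N_Q$ determines $Q(\{1\})$. It remains to recover $Q^0$.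

\emph{Undoing the normalization.} Restrict $\mathcal N_Q$ to $\{x\ne0\}$ and push it forward under the Borel map that sends $x$ to $\mathsf D_c\chi_x$ with $c=(\alpha(x)/L(x))^{1/\alpha(x)}$. By Proposition~\ref{prop:read}, $c=Z$ and $\mathsf D_c\chi_x=\Xi$. So $\mathcal N_Q$ determines the (sub-probability) law of $\Xi$, where $(\rho,m)\sim Q^0$ and, given $(\rho,m)$, $\Xi$ is Poisson with intensity $\Lambda_{\rho,m}$.

\emph{Undoing the Poisson sampling.} Hence $\mathcal N_Q$ determines $\int\exp\big(-\int(1-e^{-f})\,d\Lambda_{\rho,m}\big)\,dQ^0$ for all $f\in C_c^+((0,\infty))$. Let $0\ne g\in C_c^+((0,\infty))$ and $f=-\log(1-\tau g)$ with $0\le\tau<1/\|g\|_\infty$. Then $1-e^{-f}=\tau g$, so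
\[
\tau\mapsto\int e^{-\tau\Lambda_{\rho,m}(g)}\,dQ^0
\]
is determined on $[0,1/\|g\|_\infty)$. It is the Laplace transform of a finite measure on $[0,\infty)$, hence analytic on $(0,\infty)$, hence determined for all $\tau>0$. Its value at $\tau=1$ is the Laplace functional, at $g$, of the random measure $\Lambda_{\rho,m}$ under $Q^0$. So $\mathcal N_Q$ determines the law of $\Lambda_{\rho,m}$ under $Q^0$.

\emph{Recovering $(\rho,m)$.} By Proposition~\ref{prop:read}, $m=\alpha(\Lambda_{\rho,m})$. Then \eqref{eq:Lrm} gives $\rho(dy)=m^{-1}e^{-my}\,(\Lambda_{\rho,m}\circ(-\log)^{-1})(dy)$. So $(\rho,m)$ is a measurable function of $\Lambda_{\rho,m}$, and $Q^0$ is determined. \qed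

\begin{remark}
The normalization to density one is what makes uniqueness possible. By \eqref{eq:shift}, the pair $(e^{-mx}\Sigma_x\rho,m)$ gives the measure $\mathsf D_{e^{-x}}\Lambda_{\rho,m}$, hence the same $\nu$ as $(\rho,m)$; but for $x\ne0$ its density is $e^{-mx}\ne1$.
\end{remark}

\section{Random ladders}\label{sec:B}

\subsection{The structures $\mathcal N_Q$ are thinning invariant}

\begin{proof}[Proof of Theorem \ref{thm:B}(a)]
For $x=0$ we have $D=p>0$ and $\Theta_p(x)=0$. For $(\rho,m)\in\mathcal M_{+,1}(\mathbb R)\times(0,1)$, Lemmas~\ref{lem:thin} and~\ref{lem:shift} give $D>0$ a.s.\ and $\Theta_p(\nu_{(\Lambda_{\rho,m},0)})=\nu_{(\Lambda_{\rho',m},0)}$ with $\rho'=\Sigma_{(\log p)/m}\rho$. Therefore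
\[
\Theta_p(\mathcal N_Q)=Q(\{1\})\,\nu_{(0,1)}+\int\nu_{(\Lambda_{\Sigma_{(\log p)/m}\rho,\,m},\,0)}\,dQ(\rho,m).
\]
The restriction of $Q$ to $\mathcal M_{+,1}(\mathbb R)\times(0,1)$ satisfies (a) of Lemma~\ref{lem:speed}, hence (b). With $u=\log p$ this says that the right side equals $\mathcal N_Q$.
\end{proof}

\subsection{The counterexample}

We first carry out the ladder computation of Section~\ref{ss:idea} for general random gaps; it will be used again below.

\begin{lemma}\label{lem:ladder}
Let $(\eta_k)_{k\in\mathbb Z}$ be i.i.d.\ with $\eta_k\ge1$, let $Y_0=0$ and $Y_k-Y_{k-1}=\eta_k$, let $U$ be uniform on $[0,1)$ and independent of $(\eta_k)$, and put $\Lambda=2^U\sum_k2^k\delta_{e^{-Y_k}}$. Then $(\Lambda,0)$ is admissible, and for every $p\in(0,1]$ the measure $p\Lambda$ is a dilation of a random measure $\Lambda^*$ with $\Lambda^*\overset d=\Lambda$. In particular $E\,\nu_{(\Lambda,0)}$ is thinning invariant.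
\end{lemma}

\begin{proof}
We have $Y_k\ge k$ for $k\ge0$. So $\int\min(1,x)\,d\Lambda\le\sum_{k\ge0}2^{k+1}e^{-k}+\sum_{k<0}2^{k+1}<\infty$, and the total mass is infinite.

Let $p=2^{-r}$ and write $U-r=U'-j$ with $U'\in[0,1)$ and $j\in\mathbb Z$. Then $U'$ is uniform on $[0,1)$, and $(U',j)$ is a function of $U$. We have
\[
p\Lambda=2^{U'}\sum_k2^{k-j}\delta_{e^{-Y_k}}=2^{U'}\sum_k2^k\delta_{e^{-Y_{k+j}}},
\]
and applying $\mathsf D_{e^{Y_j}}$ gives $\Lambda^*=2^{U'}\sum_k2^k\delta_{e^{-(Y_{k+j}-Y_j)}}$. For each fixed $j$ the sequence $(Y_{k+j}-Y_j)_k$ has the law of $(Y_k)_k$. Since $j$ is a function of $U$ and $U$ is independent of $(\eta_k)$, this is also its conditional law given $U$. So it is independent of $U'$, and $\Lambda^*\overset d=\Lambda$. Finally, by Lemma~\ref{lem:thin}, $D>0$ a.s.\ and $\Theta_p(E\,\nu_{(\Lambda,0)})=E\,\nu_{(p\Lambda,0)}=E\,\nu_{(\Lambda^*,0)}=E\,\nu_{(\Lambda,0)}$.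
\end{proof}

For the Poisson process $\Xi$ with intensity $\Lambda$ as in Lemma~\ref{lem:ladder}, let $M_k$ be the multiplicity of the point $e^{-Y_k}$. Given $(U,\eta)$, the $M_k$ are independent Poisson($2^{U+k}$), so $P(|M_k2^{-U-k}-1|>\varepsilon\mid U,\eta)\le\varepsilon^{-2}2^{-U-k}$ by Chebyshev, and by Borel--Cantelli
\begin{equation}\label{eq:Mk}
M_k/2^{U+k}\to1\quad\text{a.s.\ as }k\to\infty .
\end{equation}
Moreover $\sum_{k<0}M_k<\infty$ a.s., since its conditional mean is finite.

\begin{proof}[Proof of Theorem \ref{thm:B}(b)]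
Thinning invariance is Lemma~\ref{lem:ladder}. By the law of large numbers $Y_k/k\to2$. Together with \eqref{eq:Mk} this shows that $\sum_{k\ge0}M_ke^{-\theta Y_k}$ converges for $\theta>m:=\frac12\log2$ and diverges for $\theta<m$. So $\alpha(\Xi)=m$ a.s.

Let $R_n=Y_n-2n$, $n\ge0$; this is a simple random walk, and $e^{-mY_n}=2^{-n}e^{-mR_n}$. Keeping only the points at $e^{-Y_n}$, we get for $n\ge1$
\[
\frac1{Y_n}\int_{[e^{-Y_n},1]}z^m\,\Xi(dz)\ \ge\ \frac{M_ne^{-mY_n}}{Y_n}=\frac1{Y_n}\cdot\frac{M_n}{2^n}\cdot e^{-mR_n}.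
\]
By the central limit theorem $P(R_n\le-\sqrt n\ \text{i.o.})\ge\limsup_nP(R_n\le-\sqrt n)>0$, and by the Hewitt--Savage zero--one law this probability is $1$. Since $Y_n\le3n$ and $M_n/2^n\to2^U\ge1$, the right side has limsup $+\infty$ a.s. So $L(\Xi)$ does not exist in $(0,\infty)$. With $x=\xi/Z$ we have $\Xi=\mathsf D_Z\chi_x$. By Lemma~\ref{lem:alphaL}(b), for $\mu$-a.e.\ $x$ we have $x\ne0$ and $L(x)$ does not exist in $(0,\infty)$. By Corollary~\ref{cor:star}, $\mu\ne\mathcal N_Q$ for every $Q$.
\end{proof}

\subsection{Variations}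

The failure of (ii) has other causes besides the fluctuations of the ladder, and it cannot be repaired by relaxing the density condition. We record three results in this direction.

\begin{proposition}[Exponent zero]\label{prop:zero}
Let $\Lambda$ be as in Lemma~\ref{lem:ladder} with $E\eta_k=\infty$. Then $E\,\nu_{(\Lambda,0)}$ is thinning invariant, and $\alpha(x)=0$ for a.e.\ $x$ under it. It is not of the form $\mathcal N_Q$.
\end{proposition}

\begin{proof}
Thinning invariance is Lemma~\ref{lem:ladder}. Now $Y_k/k\to\infty$ a.s., so by \eqref{eq:Mk} the sum $\sum_{k\ge0}M_ke^{-\theta Y_k}$ converges for every $\theta>0$. Hence $\alpha(x)=\alpha(\Xi)=0$, while $x\ne0$ a.s. By Corollary~\ref{cor:star} this is impossible for $\mathcal N_Q$.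
\end{proof}

\begin{proposition}[Dropping the density condition does not help]\label{prop:stat}
Let $\mu$ be as in Theorem~\ref{thm:B}(b). There is no probability measure $Q'$ on the pairs $(\rho,m)\in\mathcal M_+(\mathbb R)\times(0,1)$ with $(\Lambda_{\rho,m},0)$ admissible that is invariant under $(\rho,m)\mapsto(\Sigma_x\rho,m)$, $x\in\mathbb R$, and satisfies $\mu=\int\nu_{(\Lambda_{\rho,m},0)}\,dQ'$.
\end{proposition}

\begin{proof}
The idea is that under such a $Q'$ the logarithm of the number of blocks of size at least $e^{-t}$ stays within $O(1)$ of $mt$ in probability, whereas for the random ladder it fluctuates on the scale $\sqrt t$. Let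
\[
N_x(t)=\#\{n:x_n\ge e^{-t}\},\qquad N_\xi(t)=\#\{n:\xi_n\ge e^{-t}\},\qquad N_x(t)=N_\xi(t-\log Z).
\]

\emph{Under $Q'$.} Suppose $Q'$ exists, and let $(\rho,m)\sim Q'$. By \eqref{eq:Lrm},
\[
V_t:=e^{-mt}\Lambda_{\rho,m}([e^{-t},\infty))=\int_{(-\infty,0]}me^{my}\,(\Sigma_{-t}\rho)(dy),
\]
so the law of $V_t$ does not depend on $t$. By admissibility $V_t<\infty$. Also $V_t>0$ a.s.: $V_t=0$ forces $\rho((-\infty,t])=0$, and the probability of this event is constant in $t$ by invariance and decreases to $P(\rho=0)=0$ as $t\to\infty$ (the zero measure is not admissible). Given $(\rho,m)$, $N_\xi(t)$ is Poisson with mean $e^{mt}V_t$, and $e^{mt}V_t\to\infty$ in probability since $m>0$ and the law of $V_t$ is fixed and carried by $(0,\infty)$. By Chebyshev, $\log N_\xi(t)-mt-\log V_t\to0$ in probability, so $\log N_\xi(t)-mt$ is tight as $t\to\infty$. If $|\log Z|\le K$, then $N_x(t)$ lies between $N_\xi(t-K)$ and $N_\xi(t+K)$. So $\log N_x(t)-mt$ is tight as well, and $t^{-1}\log N_x(t)\to m$ in probability.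

\emph{For the ladder.} Let $k(t)=\max\{k:Y_k\le t\}$. Then $N_\xi(t)=\sum_{k\le k(t)}M_k$, and by \eqref{eq:Mk} $2^{-n}\sum_{k\le n}M_k\to2^{U+1}$ a.s. So $\log N_\xi(t)=k(t)\log2+O_P(1)$, where $O_P(1)$ denotes a tight family as $t\to\infty$. Since the gaps are at least $1$, $|k(t\pm K)-k(t)|\le K+1$, and therefore $\log N_x(t)=k(t)\log2+O_P(1)$.

\emph{Comparison.} Both descriptions concern the law of $(N_x(t))_t$ under $\mu$. As $k(t)/t\to\frac12$ a.s., the second gives $t^{-1}\log N_x(t)\to\frac12\log2$ in probability; by the first, $m=\frac12\log2$ a.s. Then $\log N_x(t)-\frac t2\log2$ is tight, and so $k(t)-\frac t2$ is tight. In particular there is an integer $K$ with $P(k(2n)\ge n-K)\ge\frac34$ for all large $n$. But $k(2n)\ge n-K$ means $Y_{n-K}\le2n$, i.e.\ $R_{n-K}\le2K$, and by the central limit theorem this has probability tending to $\frac12$. This is a contradiction.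
\end{proof}

\begin{proposition}[The literal reading]\label{prop:literal}
Let $m\in(0,1)$ be fixed and let $\rho$ be a Poisson process on $\mathbb R$ with rate one. Then $E\,\nu_{(\Lambda_{\rho,m},0)}$ is thinning invariant, and under the literal reading of \eqref{eq:M1} it is not of the form $\mathcal N_Q$.
\end{proposition}

\begin{proof}
Almost surely $\rho$ satisfies \eqref{eq:dens}, and its law is shift invariant. So under the bounded reading the structure is $\mathcal N_{Q_0}$ with $Q_0$ the law of $(\rho,m)$, and it is thinning invariant by Theorem~\ref{thm:B}(a). The literal class is contained in the bounded class, so a representing $Q$ for the literal reading is also one for the bounded reading, and Theorem~\ref{thm:A} gives $Q=Q_0$. But $\sup_a\rho([a,a+1])=\infty$ a.s., so by Lemma~\ref{lem:class}(b) $Q_0$ gives no mass to pairs from the literal class.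
\end{proof}

\section{Classification}\label{sec:C}

The examples point to the right description: take any random dilation class $[\Lambda,v]$ whose law is invariant under $[\Lambda,v]\mapsto[p\Lambda,pv]$. By Lemma~\ref{lem:thin} its Poisson--Kingman mixture is thinning invariant. We now show that nothing else is, and that the law of $[\Lambda,v]$ is unique.

\subsection{A normal form for dilation classes}

For limit arguments we represent dilation classes by points of a compact space. Encode an admissible pair $(\Lambda,v)$ by the finite measure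
\[
\kappa=v\,\delta_0+\min(1,x)\,\Lambda(dx)\quad\text{on }[0,\infty],\qquad\kappa(\{\infty\})=0 ,
\]
and write $\nu_\kappa=\nu_{(\Lambda,v)}$. The pair is recovered by $v=\kappa(\{0\})$ and $\Lambda(dx)=\kappa(dx)/\min(1,x)$ on $(0,\infty)$. Let $\mathsf C$ be the set of these codes, that is, of finite measures $\kappa$ on $[0,\infty]$ with
\[
\kappa(\{\infty\})=0\quad\text{and}\quad\Big[\kappa(\{0\})>0\ \text{ or }\int_{(0,\infty)}\frac{\kappa(dx)}{\min(1,x)}=\infty\Big],
\]
with the weak topology. Let $\mathsf C_1=\{\kappa\in\mathsf C:\kappa([0,\infty])=1\}$, a Borel subset of the compact metrizable space $\mathcal M([0,\infty])$.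

To pick one representative in each dilation class, let
\[
\psi_s(x)=\frac{\min(1,x/s)}{\min(1,x)}\ \ (0<x<\infty),\qquad\psi_s(0)=\frac1s,\quad\psi_s(\infty)=1,
\]
which is jointly continuous in $(s,x)\in(0,\infty)\times[0,\infty]$, and
\[
\varphi_\kappa(s)=\frac vs+\int\min(1,x/s)\,\Lambda(dx)=\int\psi_s\,d\kappa,\qquad s>0 .
\]
For $\kappa\in\mathsf C$ the function $\varphi_\kappa$ is continuous, tends to $0$ as $s\to\infty$ (dominated convergence) and to $\infty$ as $s\to0$ (because $v>0$ or $\Lambda((0,\infty))=\infty$). It is strictly decreasing: this is clear if $v>0$; if $v=0$ and $s<s'$, then $\Lambda((0,s'))=\infty$, and $\min(1,x/s)>\min(1,x/s')$ for $0<x<s'$. So there is a unique $\tau(\kappa)>0$ with $\varphi_\kappa(\tau(\kappa))=1$. Let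
\[
\mathsf n(\kappa)=\text{the code of }\mathsf D_{1/\tau(\kappa)}(\Lambda,v) .
\]
Its total mass is $\varphi_\kappa(\tau(\kappa))=1$, so $\mathsf n(\kappa)\in\mathsf C_1$; and for $F\in C([0,\infty])$,
\begin{equation}\label{eq:n}
\int F\,d\mathsf n(\kappa)=\int F(x/\tau)\,\psi_\tau(x)\,\kappa(dx),\qquad\tau=\tau(\kappa).
\end{equation}
Since the code of $\mathsf D_c(\Lambda,v)$ has $\varphi$-function $\varphi_\kappa(\cdot/c)$, dilation by $c$ multiplies $\tau$ by $c$. Hence $\mathsf n$ depends only on the dilation class. We have $\nu_{\mathsf n(\kappa)}=\nu_\kappa$, and $\mathsf n=\mathrm{id}$ on $\mathsf C_1$, where $\tau=1$. Put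
\[
T_q\kappa=\mathsf n(q\kappa),\qquad q>0,\ \kappa\in\mathsf C_1 .
\]
This is the action of $[\Lambda,v]\mapsto[q\Lambda,qv]$ in normal form, so $T_qT_r=T_{qr}$ and $T_1=\mathrm{id}$, and Lemma~\ref{lem:thin} reads
\begin{equation}\label{eq:thinT}
\Theta_p(\nu_\kappa)=\nu_{T_p\kappa},\qquad\kappa\in\mathsf C_1,\ p\in(0,1].
\end{equation}

\begin{lemma}\label{lem:cont}
The map $\mathsf n:\mathsf C\to\mathsf C_1$ is continuous. Hence $(q,\kappa)\mapsto T_q\kappa$ is continuous on $(0,\infty)\times\mathsf C_1$.
\end{lemma}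

\begin{proof}
Let $\kappa_j\to\kappa$ in $\mathsf C$. Then $\varphi_{\kappa_j}(s)=\int\psi_sd\kappa_j\to\varphi_\kappa(s)$ for each $s$. If $s<\tau(\kappa)<s'$, then $\varphi_\kappa(s)>1>\varphi_\kappa(s')$, so the same holds for $\varphi_{\kappa_j}$ and large $j$, i.e.\ $s<\tau(\kappa_j)<s'$. Thus $\tau(\kappa_j)\to\tau(\kappa)$. By joint continuity and compactness of $[0,\infty]$, the integrand $F(x/\tau(\kappa_j))\psi_{\tau(\kappa_j)}(x)$ in \eqref{eq:n} converges uniformly in $x$, and the claim follows.
\end{proof}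

Call $x\in\Delta_\infty$ \emph{good} if $d(x)>0$ or infinitely many $x_n$ are positive. For good $x$ we have $D>0$ a.s.\ for every $p$, and $(p\chi_x,p\,d(x))$ is admissible. Let $\kappa_p(x)\in\mathsf C_1$ be the normalized code of this pair. It is a Borel function of $(x,p)$, and
\begin{equation}\label{eq:semi}
\kappa_{qp}(x)=T_q\kappa_p(x),\qquad p,q\in(0,1].
\end{equation}
Conversely $x$ is a Borel function of $(\kappa_p(x),p)$: decode, divide the measure and the dust by $p$, rank the atoms (with multiplicity), and divide by the total size of atoms and dust. If $\mu$ is thinning invariant, then $\mu$-a.e.\ $x$ is good, as we saw in the introduction. In particular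
\begin{equation}\label{eq:noone}
\mu(\{x:x_1=1\})=0 .
\end{equation}

\subsection{Strong thinning produces Poisson--Kingman structures}

A thinning invariant $\mu$ is the law of $\Theta_p(x)$ for arbitrarily small $p$. For small $p$ survival of a block is a rare event, so the surviving blocks nearly form a Poisson process with intensity $p\chi_x$, and the thinned partition has nearly the law $\nu_\kappa$ with $\kappa=\kappa_p(x)$. The danger is that $\kappa_p(x)$, as $p\to0$, leaves $\mathsf C_1$ in the compact space $\mathcal M([0,\infty])$. Part (b) of the next lemma shows that then the thinned partition has, with non-negligible probability, one block carrying almost all the mass. By \eqref{eq:noone} this cannot happen under an invariant law.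

\begin{lemma}\label{lem:limit}
Let $x^{(j)}$ be good, let $p_j\to0$ with $p_j>0$, and suppose that $\kappa_j=\kappa_{p_j}(x^{(j)})\to\kappa$ in $\mathcal M([0,\infty])$.

\emph{(a)} If $\kappa\in\mathsf C_1$, then $\mathscr L(\Theta_{p_j}(x^{(j)}))\to\nu_\kappa$ weakly. Moreover $\kappa\mapsto\nu_\kappa$ is continuous on $\mathsf C_1$.

\emph{(b)} If $\kappa\notin\mathsf C_1$, there is a number $c(\kappa)>0$, depending only on $\kappa$ and measurably so, such that for all $\varepsilon\in(0,1)$
\[
\liminf_jP\big(z_1\ge1-\varepsilon\big)\ge c(\kappa),\qquad z=\Theta_{p_j}(x^{(j)}).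
\]
\end{lemma}

\begin{proof}
Let $s_j$ be the normalizing scale of $(p_j\chi_{x^{(j)}},p_jd(x^{(j)}))$, let $a_n=x^{(j)}_n/s_j$ be the rescaled positive blocks (we suppress $j$) and $v_j=p_jd(x^{(j)})/s_j$ the rescaled thinned dust. Then $\kappa_j$ is the code of $(\Lambda_j,v_j)$ with $\Lambda_j=p_j\sum_n\delta_{a_n}$, and $\Theta_{p_j}(x^{(j)})$ consists of the ranked points of $\Xi_j=\sum_nB_n\delta_{a_n}$ divided by $Z_j=v_j+\sum_nB_na_n$.

(a) Let $\theta\ge0$ and $g\in C_c^+((0,\infty))$. Put $h(x)=1-e^{-\theta x-g(x)}$. Then $0\le h\le1$ and $h\le C\min(1,x)$ for some $C$, and $H=h/\min(1,x)$ extends continuously to $[0,\infty]$ with $H(0)=\theta$ and $H(\infty)=1_{\{\theta>0\}}$. We use $0\le-\log(1-y)-y\le y^2$ for $0\le y\le\frac12$. For $p_j\le\frac12$,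
\begin{align*}
-\log Ee^{-\theta Z_j-\Xi_j(g)}&=\theta v_j-\sum_n\log\big(1-p_jh(a_n)\big)=\theta v_j+\int h\,d\Lambda_j+O\Big(p_j\int h\,d\Lambda_j\Big)\\
&=\int H\,d\kappa_j+O(Cp_j)\ \longrightarrow\ \int H\,d\kappa ,
\end{align*}
because $\int h\,d\Lambda_j\le C\kappa_j([0,\infty])=C$. Let $(\Lambda,v)$ be the pair with code $\kappa$ and $(Z,\Xi)$ the corresponding variables. As $\kappa(\{\infty\})=0$, $\int H\,d\kappa=\theta v+\int h\,d\Lambda=-\log Ee^{-\theta Z-\Xi(g)}$.

For random locally finite measures on a locally compact second countable Hausdorff space, convergence of the Laplace functionals at every $f\in C_c^+$ to that of a random measure is equivalent to convergence in law in the vague topology \cite[Theorem 4.11]{Kal}. Applied to $Z_j\delta_*+\Xi_j$ on the disjoint union $\{*\}\sqcup(0,\infty)$, this gives $(Z_j,\Xi_j)\to(Z,\Xi)$ in law. By Skorokhod's theorem we may assume a.s.\ convergence. All points of $\Xi_j$ are at most $Z_j\le\sup_iZ_i<\infty$, so no points escape to infinity, and the ranked points, padded by zeros,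 converge coordinatewise to the ranked points of $\Xi$. Since $Z>0$ a.s., the normalized sequences converge in $\Delta_\infty$.

Continuity of $\kappa\mapsto\nu_\kappa$ follows by the same argument with Poisson processes $\Xi_j$ whose codes converge; there is then no error term.

(b) We use that a sum of independent Bernoulli($p_j$) variables with $p_j\to0$ and mean tending to $\lambda<\infty$ converges in law to Poisson($\lambda$). The cut points $K,K',\eta,\eta'$ below are chosen so that $\kappa$ has no atom there. Note that $\kappa([0,\infty])=1$. So if $\kappa\notin\mathsf C_1$, one of the following two cases occurs. Fix $\delta\in(0,\frac12)$.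

\emph{Case 1: $a=\kappa(\{\infty\})>0$ (a giant block).} Choose $K\ge1$ with $\kappa([K,\infty))<\delta$, then $K'>K$ with $K/(\varepsilon K')<\delta$. On $[1,\infty)$ we have $\Lambda_j=\kappa_j$. The number of points of $\Xi_j$ in $(K',\infty)$ is asymptotically Poisson with mean $\lambda=\kappa((K',\infty])\in[a,1]$, so it equals $1$ with limiting probability $\lambda e^{-\lambda}\ge a/e$. The probability of a point in $(K,K']$ has limsup at most $\delta$. The mass $v_j+\sum_{a_n\le K}B_na_n$ has mean $\int_{[0,K]}\max(1,x)\,d\kappa_j\le K$, so it exceeds $\varepsilon K'$ with probability at most $\delta$. Outside the bad events there is one block of unnormalized size at least $K'$, and the rest totals at most $\varepsilon K'$; so $z_1\ge1/(1+\varepsilon)\ge1-\varepsilon$. Hence $\liminf_jP(z_1\ge1-\varepsilon)\ge a/e-2\delta$. Let $\delta\to0$; we may take $c(\kappa)=a/e$.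

\emph{Case 2: $\kappa(\{\infty\})=\kappa(\{0\})=0$ and $b=\int\kappa(dx)/\min(1,x)<\infty$ (finitely many blocks).} Here $b\ge1$, and $\Lambda=\kappa/\min(1,x)$ has total mass $b$. Choose $\eta\le1$ with $\Lambda((0,\eta))<\delta$, then $\eta'<\eta$ with $\eta'b/(\varepsilon\eta)<\delta$. The function $1/\min(1,x)$ is continuous on $[\eta,\infty]$ and on $[\eta',\eta]$. So the number of points of $\Xi_j$ in $[\eta,\infty)$ is asymptotically Poisson with mean $\lambda=\Lambda([\eta,\infty))\in[\frac12,b]$, and equals $1$ with limiting probability $\lambda e^{-\lambda}\ge\frac12e^{-b}$. The probability of a point in $[\eta',\eta)$ has limsup at most $\delta$. The mass $v_j+\sum_{a_n<\eta'}B_na_n$ has mean $\kappa_j([0,\eta'))\to\kappa([0,\eta'))=\int_{(0,\eta')}x\,d\Lambda\le\eta'b$, so it exceeds $\varepsilon\eta$ with probability whose limsup is at most $\delta$. As before, $z_1\ge1-\varepsilon$ outside the bad events, so $\liminf_jP(z_1\ge1-\varepsilon)\ge\frac12e^{-b}-2\delta$. Let $\delta\to0$; we may take $c(\kappa)=\frac12e^{-b}$.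
\end{proof}

\subsection{The classification theorem}

\begin{theorem}\label{thm:C}
The map
\[
P\longmapsto\mu_P:=\int\nu_\kappa\,P(d\kappa)
\]
is an affine bijection from the set of $(T_q)_{q>0}$-invariant Borel probability measures on $\mathsf C_1$ onto the set of thinning invariant partition structures. Its inverse is given by the weak limit $P=\lim_{p\downarrow0}\mathscr L(\kappa_p(x))$, $x\sim\mu$. For invariant $P$, $P$-a.s.\ either $\kappa=\delta_0$ (pure dust), or $v=0$ and $\Lambda((0,\infty))=\infty$. The extreme thinning invariant structures are the $\mu_P$ with $P$ ergodic.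
\end{theorem}

\begin{proof}
\emph{$\mu_P$ is thinning invariant.} By Lemma~\ref{lem:thin}, $D>0$ a.s., and by \eqref{eq:thinT} $\Theta_p(\mu_P)=\int\nu_{T_p\kappa}\,P(d\kappa)=\mu_P$.

\emph{Surjectivity.} Let $\mu$ be thinning invariant and $x\sim\mu$. The laws of $\kappa_p(x)$ as $p\to0$ have limit points by compactness; to get an invariant limit point we average over $\log p$. Let $u_t$ be uniform on $[0,t]$ and independent of $x$, and $p_t=e^{-u_t}$, so that $p_t\to0$ in probability. Choose $t_j\to\infty$ such that $(\kappa_{p_{t_j}}(x),p_{t_j})\to P\otimes\delta_0$ in law on the compact space $\mathcal M([0,\infty])\times[0,1]$. By Skorokhod's theorem there are $(\kappa_j,p_j)$ with these laws and $(\kappa_j,p_j)\to(\kappa,0)$ a.s., $\kappa\sim P$. Let $x^{(j)}$ be the Borel function of $(\kappa_j,p_j)$ that recovers the partition. Then a.s.\ $\kappa_j=\kappa_{p_j}(x^{(j)})$, and $(x^{(j)},p_j)$ has the law of $(x,p_{t_j})$; so $x^{(j)}\sim\mu$ is independent of $p_j$. Given $(\kappa_i,p_i)_i$, thin $x^{(j)}$ with fresh Bernoulli($p_j$)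 variables. By thinning invariance $\Theta_{p_j}(x^{(j)})\sim\mu$.

Condition on $(\kappa_i,p_i)_i$ and apply Lemma~\ref{lem:limit}. By part (b) and Fatou's lemma,
\[
\mu(\{z_1\ge1-\varepsilon\})\ge E\big[c(\kappa);\,\kappa\notin\mathsf C_1\big]\qquad\text{for every }\varepsilon\in(0,1).
\]
As $\varepsilon\to0$ the left side tends to $\mu(\{z_1=1\})=0$ by \eqref{eq:noone}. Since $c>0$, $P(\mathsf C_1)=1$. By part (a) and bounded convergence, for $F\in C(\Delta_\infty)$,
\[
\int F\,d\mu=E\,F\big(\Theta_{p_j}(x^{(j)})\big)\to E\int F\,d\nu_\kappa ,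
\]
so $\mu=\mu_P$.

It remains to see that $P$ is invariant. Let $q=e^{-r}<1$. By \eqref{eq:semi}, $T_q\kappa_{e^{-u}}(x)=\kappa_{e^{-u-r}}(x)$, and the laws of $u_t$ and $u_t+r$ differ in total variation by at most $r/t$. So $\mathscr L(T_q\kappa_{p_{t_j}}(x))\to P$. On the other hand all these codes lie in $\mathsf C_1$, $P(\mathsf C_1)=1$, and $T_q$ is continuous on $\mathsf C_1$, so the same laws converge to $P\circ T_q^{-1}$. Hence $P\circ T_q^{-1}=P$, and for $q>1$ this follows by inversion.

\emph{Injectivity and inverse formula.} The reason is a law of large numbers: for small $p$ the measure $p\,\Xi$ is close to $p\Lambda$ after normalization. Let $P$ be invariant, $\kappa\sim P$ with pair $(\Lambda,v)$; given $\kappa$ let $\Xi$ be Poisson with intensity $\Lambda$, and let $x=\xi/Z\sim\mu_P$. Since $(p\chi_x,p\,d(x))=\mathsf D_{1/Z}(p\Xi,pv)$, $\kappa_p(x)$ is the normalized code of $(p\Xi,pv)$. Let $s=\tau(p\kappa)$, so that $T_p\kappa$ is the code of $\mathsf D_{1/s}(p\Lambda,pv)$, and let $\tilde\kappa^p$ be the code of $\mathsf D_{1/s}(p\Xi,pv)$.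 This pair is a.s.\ admissible, so $\tilde\kappa^p\in\mathsf C$ and $\kappa_p(x)=\mathsf n(\tilde\kappa^p)$. For $F\in C([0,\infty])$ the variable
\[
\int F\,d\tilde\kappa^p=F(0)\frac{pv}s+p\sum_nF(\xi_n/s)\min(1,\xi_n/s)
\]
has, conditionally on $\kappa$, mean $\int F\,d(T_p\kappa)$ and variance
\[
p^2\int F(x/s)^2\min(1,x/s)^2\,\Lambda(dx)\le p\,\|F\|_\infty^2\,\varphi_{p\kappa}(s)=p\,\|F\|_\infty^2 .
\]
So $\int F\,d\tilde\kappa^p-\int F\,d(T_p\kappa)\to0$ in $L^2$ for every $F$. Since $T_p\kappa\sim P$ for every $p$, the Laplace functionals of $\tilde\kappa^p$ converge to that of a random measure with law $P$, and by \cite[Theorem 4.11]{Kal} $\tilde\kappa^p\to P$ in law as random finite measures on $[0,\infty]$. By continuity of $\mathsf n$ on $\mathsf C$ (Lemma~\ref{lem:cont}) and $\mathsf n=\mathrm{id}$ on $\mathsf C_1$, we get $\kappa_p(x)=\mathsf n(\tilde\kappa^p)\to P$ in law. Thus $\mu_P$ determines $P$, by the stated formula.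

\emph{Dust.} Let $P$ be invariant, and suppose $v>0$. Let $s_q=\tau(q\kappa)$, so $\varphi_\kappa(s_q)=1/q$ and $s_q\to0$ as $q\to0$. Then
\[
T_q\kappa(\{0\})=\frac{qv}{s_q}=\frac v{s_q\varphi_\kappa(s_q)}=\frac v{v+\int\min(s_q,x)\,\Lambda(dx)}\to1\qquad(q\to0).
\]
Since $T_q$ preserves $\{v>0\}$ and $P$ is invariant, for $\varepsilon\in(0,1)$
\[
P\big(0<\kappa(\{0\})\le1-\varepsilon\big)=P\big(\kappa(\{0\})>0,\ T_q\kappa(\{0\})\le1-\varepsilon\big)\to0 .
\]
So a.s.\ $\kappa(\{0\})\in\{0,1\}$. If it is $1$, then $\kappa=\delta_0$; if it is $0$, then $v=0$ and $\Lambda((0,\infty))=\infty$ by definition of $\mathsf C$.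

\emph{Extreme points.} The map is an affine bijection of convex sets, so extreme points correspond to extreme points, and the extreme invariant probability measures of a measurable flow are the ergodic ones.
\end{proof}

\section{The exponent of a thinning invariant structure}\label{sec:D}

\begin{theorem}\label{thm:D}
Let $\mu=\mu_P$ be thinning invariant, and let $N_x(t)=\#\{n:x_n\ge e^{-t}\}$. For $P$-a.e.\ $\kappa\ne\delta_0$ and $\mu$-a.e.\ $x\ne0$ the limits
\[
\beta(\kappa)=\lim_{t\to\infty}\frac1t\log\Lambda([e^{-t},\infty)),\qquad\beta(x)=\lim_{t\to\infty}\frac1t\log N_x(t)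
\]
exist and lie in $[0,1)$. Every value in $[0,1)$ occurs.
\end{theorem}

The heuristic is in Figure~\ref{fig:ladder}: each time the plot moves up by one unit of log-mass, it moves to the right by one of a stationary sequence of increments, so it has an asymptotic slope by the ergodic theorem. In the proof $\log\varphi_\kappa$ plays the role of the log-mass. Its increments are at least one, so the slope is at most one; admissibility excludes slope one, and increments of infinite mean give slope zero.

\begin{proof}
If $P(\{\delta_0\})=1$ there is nothing to prove. The event $\{\kappa\ne\delta_0\}$ is invariant, so otherwise we may condition on it and assume, by Theorem~\ref{thm:C}, that $v=0$ and $\Lambda((0,\infty))=\infty$ a.s. Then $x\ne0$ a.s.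

\emph{Slope of $\varphi_\kappa$.} Let $\ell_u(\kappa)=-\log\tau(e^{-u}\kappa)$ for $u\ge0$, so that $\varphi_\kappa(e^{-\ell_u})=e^u$. Since $T_{e^{-u}}\kappa$ is the dilation of $e^{-u}\kappa$ by $e^{\ell_u}$, and dilation by $c$ multiplies $\tau$ by $c$,
\[
\ell_{u+r}(\kappa)=\ell_u(\kappa)+\ell_r(T_{e^{-u}}\kappa).
\]
The function $s\varphi_\kappa(s)=\int\min(s,x)\,\Lambda(dx)$ is nondecreasing in $s$, tends to $0$ as $s\to0$, and equals $1$ at $s=1$. With $s=e^{-\ell_u}\le1$ we get
\begin{equation}\label{eq:ell}
\ell_u-u=-\log\big(s\varphi_\kappa(s)\big)\ge0,\qquad\ell_u-u\to\infty\quad(u\to\infty),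
\end{equation}
the latter because $\ell_u\to\infty$. By Birkhoff's theorem for the nonnegative function $\ell_1$ and the map $T_{e^{-1}}$ with invariant $\sigma$-field $\mathcal I$ (by truncation the limit $\infty$ is allowed), $\ell_n/n\to E[\ell_1\mid\mathcal I]=:1/\beta\in[1,\infty]$ a.s. The value $1$ is excluded: $J=\{E[\ell_1-1\mid\mathcal I]=0\}$ is invariant, and $E[(\ell_1-1)\circ T_{e^{-k}};J]=0$ for all $k\ge0$, so a.s.\ on $J$ we have $\ell_n=n$ for all $n$, contradicting \eqref{eq:ell} unless $P(J)=0$. Hence $\beta\in[0,1)$ a.s. For $\ell_n\le t<\ell_{n+1}$ we have $\varphi_\kappa(e^{-t})\in[e^n,e^{n+1}]$, and so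
\[
\frac1t\log\varphi_\kappa(e^{-t})\to\beta .
\]

\emph{From $\varphi_\kappa$ to the tail.} Let $G(w)=\Lambda([w,\infty))$. Then $G\le\varphi_\kappa$, which gives $\limsup t^{-1}\log G(e^{-t})\le\beta$. For the lower bound, if $\beta=0$ it suffices that $G(e^{-t})\to\infty$. Let $\beta>0$. Since $\int\min(s,x)\Lambda(dx)=\int_0^sG(w)\,dw$ and $G$ is nonincreasing,
\[
\varphi_\kappa(s)=\frac1s\int_0^sG(w)\,dw\le\delta\varphi_\kappa(\delta s)+G(\delta s),\qquad\delta\in(0,1).
\]
Let $\epsilon>0$, $s=e^{-t}$, $\delta=e^{-\epsilon t}$. As $\beta<1$, every sufficiently small $\epsilon'>0$ satisfies $(\beta+\epsilon')(1+\epsilon)-\epsilon<\beta-\epsilon'$. For such $\epsilon'$ and large $t$ we have $\varphi_\kappa(\delta s)\le e^{(\beta+\epsilon')(1+\epsilon)t}$ and $\varphi_\kappa(s)\ge e^{(\beta-\epsilon')t}$, hence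
\[
\delta\varphi_\kappa(\delta s)\le e^{[(\beta+\epsilon')(1+\epsilon)-\epsilon]t}\le\tfrac12e^{(\beta-\epsilon')t}\le\tfrac12\varphi_\kappa(s).
\]
So $G(e^{-(1+\epsilon)t})\ge\frac12\varphi_\kappa(e^{-t})\ge\frac12e^{(\beta-\epsilon')t}$, and $\liminf t^{-1}\log G(e^{-t})\ge(\beta-\epsilon')/(1+\epsilon)$. Let $\epsilon'\to0$ and then $\epsilon\to0$.

\emph{Block counts.} Given $\kappa$, $N_\xi(t)=\#\{n:\xi_n\ge e^{-t}\}$ is Poisson with mean $G(e^{-t})$. If $\beta>0$, the sequence $G(e^{-k})$, $k\in\mathbb N$, grows exponentially, so $N_\xi(k)/G(e^{-k})\to1$ a.s.\ by Chebyshev and Borel--Cantelli, and monotonicity gives $t^{-1}\log N_\xi(t)\to\beta$. If $\beta=0$, then for every $\epsilon>0$ we have $P(N_\xi(k)>e^{\epsilon k}\mid\kappa)\le e^{-\epsilon k}G(e^{-k})$ by Markov, which is summable, so $\limsup t^{-1}\log N_\xi(t)\le0$; and $N_\xi(t)\ge1$ for large $t$. Finally $N_x(t)=N_\xi(t-\log Z)$.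

\emph{All values occur.} For $\mathrm{PD}(m,0)$, $\Lambda([e^{-t},\infty))=e^{mt}$ up to a dilation, which gives $m\in(0,1)$. For the value $0$ take the random ladder of Proposition~\ref{prop:zero}. By Lemma~\ref{lem:ladder} the law $P$ of the normalized code of $(\Lambda,0)$ is $T_p$-invariant for all $p\in(0,1]$, hence for all $p>0$, and the structure is $\mu_P$. With $k(t)=\max\{k:Y_k\le t\}$ we have $\log\Lambda([e^{-t},\infty))=(U+k(t)+1)\log2=o(t)$, because $Y_k/k\to\infty$; a dilation does not change the limit.
\end{proof}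

\section{Which thinning invariant structures are $\mathcal N_Q$?}\label{sec:E}

By Corollary~\ref{cor:star}, existence of $L(x)$ in $(0,\infty)$, with $\alpha(x)\in(0,1)$, is necessary. Under the bounded reading it is also sufficient, and it can be tested on $x$ or on $\Lambda$.

\begin{theorem}\label{thm:E}
Let $\mu=\mu_P$ be thinning invariant. Under the bounded reading of \eqref{eq:M1} the following are equivalent.
\begin{enumerate}
\item[(1)] $\mu=\mathcal N_Q$ for some (necessarily unique) $Q\in\mathcal M_{\rm st}(\mathscr K)$.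
\item[(2)] For $\mu$-a.e.\ $x\ne0$ there is $m\in(0,1)$ such that $\lim_{t\to\infty}t^{-1}\sum_{x_n\ge e^{-t}}x_n^m$ exists in $(0,\infty)$.
\item[(3)] For $P$-a.e.\ $\kappa\ne\delta_0$ there is $m\in(0,1)$ such that $\lim_{t\to\infty}t^{-1}\int_{[e^{-t},1]}z^m\Lambda(dz)$ exists in $(0,\infty)$.
\end{enumerate}
Under the literal reading the same holds with the following added requirements, for that $m$: in \emph{(2)}, $\sup_{k\in\mathbb N}e^{-mk}\,\#\{n:e^{-k-1}\le x_n<e^{-k}\}<\infty$; in \emph{(3)}, $\sup_{k\in\mathbb N}e^{-mk}\Lambda([e^{-k-1},e^{-k}))<\infty$.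
\end{theorem}

By Lemma~\ref{lem:alphaL}(a), the number $m$ in (2) is $\alpha(x)$ and the limit is $L(x)$; in (3) they are $\alpha(\Lambda)$ and $L(\Lambda)$. In particular the sets of $x$ and $\kappa$ in question are Borel.

\begin{proof}[Proof under the bounded reading]
(1)$\Rightarrow$(2) is Corollary~\ref{cor:star}. Uniqueness in (1) is Theorem~\ref{thm:A}.

(2)$\Rightarrow$(3). By Theorem~\ref{thm:C} and $\mu=\int\nu_\kappa\,dP$, for $P$-a.e.\ $\kappa\ne\delta_0$ we have $v=0$, $\Lambda((0,\infty))=\infty$, and the property in (2) holds $\nu_\kappa$-a.s. Fix such a $\kappa$, let $\Xi$ be Poisson with intensity $\Lambda$ and $x=\xi/Z$. By Lemma~\ref{lem:alphaL}(b), $\alpha(\Xi)=\alpha(x)\in(0,1)$, and $L(\Xi)$ exists in $(0,\infty)$ a.s. The restrictions of $\Xi$ to the cells $(e^{-k-1},e^{-k}]$, $k\ge0$, are independent, and $\alpha(\Xi)$ and $L(\Xi)$ are not affected by changing the points in finitely many cells. By Kolmogorov's zero--one law they are a.s.\ constants $m\in(0,1)$ and $L'\in(0,\infty)$.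

Let $W(t)=\sum_{e^{-t}\le\xi_n\le1}\xi_n^m$ and $A(t)=EW(t)=\int_{[e^{-t},1]}z^md\Lambda$. Then $W(t)/t\to L'$ a.s. Since $W(t)\to\infty$ a.s., $A(t)\to\infty$. As $\mathrm{Var}\,W(t)=\int_{[e^{-t},1]}z^{2m}d\Lambda\le A(t)$, we have $W(t)/A(t)\to1$ in probability. Hence $A(t)/t\to L'$, which is (3).

(3)$\Rightarrow$(1). \emph{Construction of $Q$.} For $\kappa\ne\delta_0$ as in (3) with $v=0$ (which holds a.s.\ by Theorem~\ref{thm:C}), let $m=\alpha(\Lambda)$, $c=(m/L(\Lambda))^{1/m}$ and $\Lambda'=\mathsf D_c\Lambda$. By Lemma~\ref{lem:alphaL}(b), $L(\Lambda')=m$. Let $\rho(dy)=m^{-1}e^{-my}(\Lambda'\circ(-\log)^{-1})(dy)$. Then $\Lambda'=\Lambda_{\rho,m}$, and $\int_{[e^{-t},1]}z^md\Lambda'=m\rho([0,t])$ shows that $\rho([0,t])/t\to1$. The pair $R(\kappa):=(\rho,m)$ is measurable in $\kappa$. It is the only pair for which $\Lambda_{\rho,m}$ is a dilation of $\Lambda$ and $\rho([0,t])/t\to1$: for such a pair, Lemma~\ref{lem:alphaL} shows that $m$ must be the critical exponent and that the level of $\Lambda_{\rho,m}$ must be $m$, which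 fixes the dilation. By \eqref{eq:shift} with $e^{mx}=q$, $q\Lambda'$ is a dilation of $\Lambda_{\Sigma_x\rho,m}$, and $\Sigma_x\rho$ again has right density one. Hence
\[
R(T_q\kappa)=\big(\Sigma_{(\log q)/m}\rho,\,m\big).
\]
Let $Q^0$ be the image under $R$ of $P$ restricted to $\{\kappa\ne\delta_0\}$. By invariance of $P$, $Q^0$ satisfies (b) of Lemma~\ref{lem:speed}, hence also (a).

\emph{Left density.} So far $\rho$ has density one only on the right; stationarity supplies the left. We may assume $Q^0\ne0$ and normalize it to a probability measure. Let $g(\rho)=\rho([0,1))$, so that $g(\Sigma_{-k}\rho)=\rho([k,k+1))$, and let $\mathcal I$ be the invariant $\sigma$-field of $(\rho,m)\mapsto(\Sigma_{-1}\rho,m)$. For each $M$, Birkhoff's theorem gives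
\[
E[g\wedge M\mid\mathcal I]=\lim_n\frac1n\sum_{k=0}^{n-1}(g\wedge M)(\Sigma_{-k}\rho)\le\lim_n\frac{\rho([0,n))}n=1 .
\]
Letting $M\to\infty$ we see that $g$ is integrable. By Birkhoff's theorem for $g$, $E[g\mid\mathcal I]=\lim_n\rho([0,n))/n=1$ a.s., and the averages in the backward direction have the same limit: $\rho([-n,0))/n\to1$ a.s. So $\rho$ satisfies \eqref{eq:dens} a.s.

\emph{Conclusion.} With $Q=P(\{\delta_0\})\,\delta_1+Q^0$ (without normalization, $\delta_1$ the point mass at $1\in\mathscr K$) we have $Q\in\mathcal M_{\rm st}(\mathscr K)$. Since $\nu_{(\Lambda_{\rho,m},0)}=\nu_\kappa$ for $(\rho,m)=R(\kappa)$ and $\nu_{\delta_0}=\nu_{(0,1)}$, we get $\mathcal N_Q=\mu_P=\mu$.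
\end{proof}

\begin{proof}[Proof under the literal reading]
Let $N_k$ be the number of $\xi_n$ in $[e^{-k-1},e^{-k})$ and $\lambda_k=\Lambda([e^{-k-1},e^{-k}))$ its mean. Passing from $\xi$ to $x=\xi/Z$, or from $\Lambda$ to $\mathsf D_c\Lambda$, translates the cells on the logarithmic scale by a fixed amount: each new cell is covered by two old ones whose index differs by a bounded amount, so the factors $e^{-mk}$ change by a bounded factor. Since each single count or mass is finite, the suprema in question are finite before the passage if and only if they are finite after it.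

(1)$\Rightarrow$(2). The limit exists as before. If $\rho$ gives mass at most $C>0$ to unit intervals, then for $\Lambda=\Lambda_{\rho,m}$ we have $\lambda_k=\int_{(k,k+1]}me^{my}\rho(dy)\le C'e^{mk}$ with $C'=Cme^m$. By Chebyshev $P(N_k>2C'e^{mk})\le\lambda_k/(C'e^{mk})^2\le1/(C'e^{mk})$, which is summable. So $\sup_{k\in\mathbb N}e^{-mk}N_k<\infty$ a.s.

(2)$\Rightarrow$(3). Let $\kappa$ be as in the proof under the bounded reading, with the added requirement holding $\nu_\kappa$-a.s. If $\sup_ke^{-mk}\lambda_k=\infty$, then $e^{-mk_i}\lambda_{k_i}\to\infty$ along some $k_i\to\infty$. Then $\lambda_{k_i}\to\infty$, so $N_{k_i}/\lambda_{k_i}\to1$ in probability, and a.s.\ along a further subsequence. Hence $\sup_ke^{-mk}N_k=\infty$ a.s., a contradiction.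

(3)$\Rightarrow$(1). Construct $Q$ as before. For $\Lambda'=\Lambda_{\rho,m}$ we have $\rho((k,k+1])\le m^{-1}e^{-mk}\Lambda'([e^{-k-1},e^{-k}))$, and so $\sup_{k\ge0}\rho([k,k+1))<\infty$ a.s. Again stationarity transfers this to the left. As above, assume $Q^0\ne0$ and normalize it. For integer $M$ let $h(\rho)=1\{\rho([0,1))>M\}$. On $\{\sup_{k\ge0}\rho([k,k+1))\le M\}$ the forward averages of $h(\Sigma_{-k}\rho)$ vanish, so by Birkhoff's theorem this event is a.s.\ contained in the invariant event $J=\{E[h\mid\mathcal I]=0\}$. By stationarity $E[h\circ\Sigma_{-k};J]=E[h;J]=0$ for all $k\in\mathbb Z$, so a.s.\ on $J$ we have $\rho([k,k+1))\le M$ for all $k\in\mathbb Z$. Taking the union over $M$ we obtain $\sup_{a\in\mathbb R}\rho([a,a+1])<\infty$ a.s., and $\rho$ lies in the literal class by Lemma~\ref{lem:class}(b).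
\end{proof}

\begin{thebibliography}{9}
\bibitem{Kal} Kallenberg, \emph{Random Measures, Theory and Applications}.
\bibitem{SVW} Shannon Starr, Brigitta Vermesi and Ang Wei, ``About Thinning Invariant Partition Structures'', arXiv:1106.0267 (2011).
\end{thebibliography}

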